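# Counting labeled graphs modulo $m$: hereditary and monotone classes without modular recurrences

## Matchings on $[n]$, counted modulo 2 and modulo 3

Let $t(n)$ be the number of graphs on the vertex set $[n]=\{1,\dots,n\}$ in which every vertex has degree at most $1$. For $n=3$ there are the empty graph and the three graphs with one edge, so $t(3)=4$. For $n=4$ there are $1$ graph with no edge, $6$ with one edge, $3$ with two edges, so $t(4)=10$. In general vertex $n$ is isolated or joined to one of $n-1$ partners, so with $t(0)=1$,
$$t(n)=t(n-1)+(n-1)\,t(n-2),$$
and the sequence starts $1,2,4,10,26,76,232,764,2620$ for $n=1,\dots,9$.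

One coefficient of this recurrence depends on $n$. Modulo a fixed $m$ it depends only on $n \bmod m$. The triple $(n,\ t(n),\ t(n+1))$, taken modulo $m$, has finitely many possible values and determines the next triple. So $t(n)$ is ultimately periodic modulo every $m$. Modulo $3$ the list above reads $1,2,1,1,2,1,1,2,1$.

There is a second way to see the period $3$, and it uses symmetry instead of a formula. Let $n\ge3$ and let $\sigma$ be the cyclic permutation of $\{n-2,n-1,n\}$. It acts on the matchings on $[n]$ with orbits of size $1$ or $3$, so $t(n)$ is congruent modulo $3$ to the number of matchings fixed by $\sigma$. In a fixed matching, a vertex outside the block that is adjacent to one block vertex is adjacent to all three, which is impossible. An edge inside the block would force all three inner edges, also impossible. So the block consists of isolated vertices, and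
$$t(n)\equiv t(n-3)\pmod 3 .$$
In the same way, swapping $n-1$ and $n$ gives $t(n)\equiv 2t(n-2)\equiv0\pmod 2$ for $n\ge2$, since in a fixed matching the two vertices have no edge to the rest and are either joined or not.

The class of matchings is closed under taking subgraphs. It is defined by one forbidden subgraph, the path on three vertices. Is periodicity modulo every $m$ a consequence of being closed under subgraphs, or of having such a simple definition?

## MC-finite sequences and the Specker–Blatter theorem

All graphs are finite and simple, with at least one vertex, and all classes of graphs are closed under isomorphism.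

**Definition (counting function).** $Sp_{\mathcal C}(n)$ is the number of graphs in $\mathcal C$ with vertex set $[n]$. These are labeled graphs, not counted up to isomorphism.

**Definition (hereditary, monotone).** A class is hereditary if it is closed under induced subgraphs, and monotone if it is closed under arbitrary subgraphs. A monotone class is hereditary.

**Definition (MC-finite).** A sequence of integers $s(n)$ is MC-finite if for every $m\in\mathbb N^+$ there are $r(m),c(m)\in\mathbb N^+$ and integers $\alpha_0(m),\dots,\alpha_{c(m)-1}(m)$ such that for all $n\ge r(m)$
$$s(n+c(m))\equiv\sum_{i=0}^{c(m)-1}\alpha_i(m)\,s(n+i)\pmod m. \tag{1}$$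

A class is called MC-finite if its counting function is. The matchings are an example, by the next lemma.

**Lemma 0.** A sequence satisfies a recurrence (1) modulo $m$ if and only if it is ultimately periodic modulo $m$. If it is ultimately periodic modulo all prime powers, it is so modulo every $m$. If it is ultimately periodic modulo $m$, it is so modulo each prime divisor of $m$.

*Proof.* Given (1), for $n\ge r(m)$ the vector $(s(n),\dots,s(n+c(m)-1))\bmod m$ takes finitely many values and determines its successor, so it is ultimately periodic. Conversely, $s(n+\pi)\equiv s(n)$ for all large $n$ is itself a recurrence, with $\alpha_0=1$ and the other coefficients $0$. If $m=\prod p_i^{e_i}$ and $s$ has ultimate period $\pi_i$ modulo $p_i^{e_i}$, then the least common multiple of the $\pi_i$ is an ultimate period modulo every $p_i^{e_i}$, hence modulo $m$ by the Chinese Remainder Theorem. The last claim is clear. $\square$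

**The Specker–Blatter theorem.** If $\mathcal C$ is definable in monadic second order logic, possibly with modular counting quantifiers, then $Sp_{\mathcal C}$ is MC-finite.

We use one special case. A class defined by finitely many forbidden induced subgraphs is first-order definable, since for each forbidden $F$ with $N$ vertices one writes "there are no $x_1,\dots,x_N$ inducing $F$". So such a class is MC-finite. The same holds for finitely many forbidden subgraphs, and for all minor-closed classes. But some hereditary and some monotone classes need infinitely many forbidden graphs. Eldar Fischer and Johann A. Makowsky, in "Extensions and Limits of the Specker-Blatter Theorem", arXiv:2206.12135 (2022), pose the following problem: *are there hereditary or monotone classes $\mathcal C$ such that $Sp_{\mathcal C}(n)$ is not MC-finite?*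

## A failure at every modulus, and the grids that every failure contains

The answer is yes in both cases, in a strong form.

**Theorem 1.**
(a) There is a monotone class $\mathcal C$ of triangle-free graphs such that for every $m\ge2$ the sequence $Sp_{\mathcal C}(n)$ satisfies no linear recurrence with constant coefficients modulo $m$.
(b) There is a hereditary class $\mathcal C'$ with the same property and $Sp_{\mathcal C'}(n)\le(2n+5)^{n+1}$.
(c) In (a) and in (b) there are continuum many such classes, with pairwise different counting functions.

The class in (a) is monotone, therefore also hereditary, so (a) alone answers the problem. There is also a converse, which says what a non-MC-finite class must contain.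

**Definition (grid).** A $(k,t)$-grid in a graph $G$ consists of pairwise disjoint $t$-sets $A_1,\dots,A_k,B_1,\dots,B_\ell\subseteq V(G)$, with $\ell\ge0$, such that each pair $(A_j,B_i)$ is complete (all edges present) or empty (no edges), and for all $j\ne j'$ there is an $i$ such that exactly one of $(A_j,B_i),(A_{j'},B_i)$ is complete.

Nothing is required about edges inside the sets, among the $A_j$, or among the $B_i$. For example, take $k$ disjoint copies of $K_{t,t}$ with sides $A_j,B_j$. Then $(A_j,B_i)$ is complete exactly when $i=j$, and we have a $(k,t)$-grid. It remains one if we drop $B_k$. A $(2,t)$-grid always contains $K_{t,t}$, since one of its pairs is complete. So no matching contains a $(2,2)$-grid.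

**Theorem 2.** Let $\mathcal C$ be hereditary. If for some $k,t\ge1$ no graph in $\mathcal C$ contains a $(k,t)$-grid, then $Sp_{\mathcal C}$ is MC-finite.

**Corollary 3.**
(a) A monotone class that does not contain all bipartite graphs is MC-finite. Hence a non-MC-finite monotone class has $Sp_{\mathcal C}(n)\ge2^{\lfloor n^2/4\rfloor}$ for all $n$. The class of Theorem 1(a) has $Sp_{\mathcal C}(n)\le(1+o(1))\,2^{n^2/4+n}$.
(b) If $\mathcal C$ is hereditary and $Sp_{\mathcal C}(n)<k^{\,n-k+1}$ for a single pair $1\le k\le n$, then $Sp_{\mathcal C}$ is MC-finite. Hence a non-MC-finite hereditary class has $Sp_{\mathcal C}(n)\ge n^{(1-o(1))n}$. The class of Theorem 1(b) has $Sp_{\mathcal C'}(n)\le n^{(1+o(1))n}$.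

Part (b) can certify periodicity from one number. For matchings, $t(5)=26<27=3^{5-3+1}$, so $n=5$, $k=3$ already shows MC-finiteness.

## Forbidding long cycles, and why the change is invisible modulo $p$

The natural plan for Theorem 1 is to diagonalize. Choose graphs $F_1,F_2,\dots$ with $N_1<N_2<\cdots$ vertices, none an induced subgraph of another, and decide one after the other whether to forbid $F_j$ as an induced subgraph. The decision about $F_j$ does not affect $Sp(n)$ for $n<N_j$, and it should be used to spoil one candidate period.

The first choice is cycles, $F=C_N$. A graph on $[N]$ with an induced $C_N$ is a copy of $C_N$, and $C_N$ contains no shorter cycle. So, with the decisions about shorter cycles fixed, forbidding $C_N$ lowers the count on $[N]$ by exactly the number of copies of $C_N$, which is $(N-1)!/2$. And here the plan stops: for $N\ge2p+1$ this number is divisible by $p$, because $(2p)!/2$ is. The decision does not change the count on $[N]$ modulo $p$. It does change the counts for larger $n$, but by amounts over which we have no control.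

In general the number of copies of $F$ on $[N]$ is $N!/|\mathrm{Aut}(F)|$. So $F$ must have so many automorphisms that $|\mathrm{Aut}(F)|$ absorbs the full power of $p$ in $N!$. A way to get many automorphisms is to replace vertices by large independent sets.

**Definition (blow-up).** A blow-up of a graph $H$ by independent sets replaces each vertex $i$ of $H$ by a nonempty independent set $V_i$, with all edges between $V_i$ and $V_j$ if $ij\in E(H)$ and none otherwise.

For instance, blowing up a single edge with sizes $1,2$ gives the path $P_3$, with $3!/2!=3$ copies on $[3]$, an odd number. Blowing up a triangle with sizes $1,2,4$ gives $7!/(1!\,2!\,4!)=105$ copies on $[7]$, again odd. The sizes are the binary digits of $N$.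

Two constraints remain. First, the base graph $H$ cannot stay fixed. The blow-ups of a fixed $H$ on $k$ vertices are given by size vectors in $\mathbb N^k$, and a componentwise smaller vector gives an induced subgraph. By Dickson's lemma (recalled below) every infinite sequence of vectors contains a pair with an earlier one below a later one, and forbidding the earlier graph would settle the later decision too. So the base graphs must grow, and they should be unrelated to each other. Odd cycles will do.

Second, in the monotone setting a graph on $[N]$ that contains $F$ as a subgraph need not be $F$. Take $F=P_3$ on $[3]$. Without restriction there are $8$ graphs; forbidding $P_3$ as a subgraph leaves $4$. The difference is $4$, namely three copies of $P_3$ and the triangle, and the parity does not change although $P_3$ has an odd number of copies. The remedy is to forbid something in both cases: either $P_3$, or every graph obtained from $P_3$ by adding an edge. The second option forbids $K_3$ and leaves $7$ graphs. Now the difference is $7-4=3$, exactly the copies of $P_3$.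

## Blow-ups of odd cycles with parts of size $1,p,p^2,\dots$

For a prime $p$ and an odd $k\ge5$, let $F_{p,k}$ be the blow-up of the cycle $C_k$, with vertices $0,\dots,k-1$, in which $|V_i|=p^i$. It has $N=N_{p,k}=1+p+\dots+p^{k-1}$ vertices.

**Step 1. The number of copies of $F=F_{p,k}$ on $[N]$ is not divisible by $p$.** This makes a decision about $F$ visible modulo $p$. Write $v_p$ for the exponent of $p$. Legendre's formula says $v_p(N!)=(N-S)/(p-1)$, where $S$ is the sum of the base-$p$ digits of $N$. Here $N$ has $k$ digits, all equal to $1$, so
$$v_p(N!)=\frac{N-k}{p-1}.$$
Every permutation that maps each $V_i$ to itself is an automorphism, so $\prod_i\mathrm{Sym}(V_i)$ is a subgroup of $\mathrm{Aut}(F)$. Its order has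
$$v_p\Big(\prod_{i=0}^{k-1}(p^i)!\Big)=\sum_{i=0}^{k-1}\frac{p^i-1}{p-1}=\frac{N-k}{p-1}.$$
Hence $v_p(|\mathrm{Aut}(F)|)\ge v_p(N!)$, and the integer $N!/|\mathrm{Aut}(F)|$ is not divisible by $p$. For $p=2$, $k=5$ the sizes are $1,2,4,8,16$ with $N=31$, and both exponents are $26=0+1+3+7+15$.

**Step 2. $F_{p,k}$ contains a cycle of length $k$ but no odd cycle of length less than $k$.** This keeps different stages from interfering. Choosing one vertex in each $V_i$ gives a cycle of length $k$. An odd cycle in $F_{p,k}$ projects to a closed walk of the same odd length in $C_k$. Its steps are $\pm1$ and sum to $0$ modulo $k$. The sum, as an integer, is odd because the number of steps is odd, so it is a nonzero multiple of $k$. Therefore there are at least $k$ steps. In particular $F_{p,k}$ is triangle-free.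

## One binary choice per stage

Stages $j=1,2,\dots$ will each choose a prime $p_j$, an odd $k_j\ge5$ and a bit $\varepsilon_j\in\{0,1\}$. Put $F_j=F_{p_j,k_j}$ and $N_j=|V(F_j)|$; we shall ensure $k_1<k_2<\cdots$ and $N_1<N_2<\cdots$. Given these data, define two classes.

**Monotone version.** Let $\Phi_j=\{F_j\}$ if $\varepsilon_j=1$, and $\Phi_j=\{F_j+e:\ e\text{ a non-edge of }F_j\}$ if $\varepsilon_j=0$. Let $\mathcal C$ be the class of triangle-free graphs having no subgraph isomorphic to a member of $\bigcup_j\Phi_j$. This class is monotone.

**Hereditary version.** Let $\mathcal B$ be the class of all induced subgraphs of blow-ups, by independent sets, of cycles $C_l$ with $l\ge5$. Let $\mathcal C'$ be the class of $G\in\mathcal B$ having no induced $F_j$ for any $j$ with $\varepsilon_j=1$. This class is hereditary.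

Let $s$ be the counting function of the class, in either version.

**Step 3. $s(n)$ depends only on the stages with $N_j\le n$.** This lets us decide the bits in order. All graphs forbidden by stage $j$ have $N_j$ vertices, so they do not occur in a graph on $[n]$ with $n<N_j$.

**Step 4. With stages $1,\dots,j-1$ and $F_j$ fixed, switching $\varepsilon_j$ changes the set of class members on $[N_j]$ by exactly the set of copies of $F_j$. So the two possible values of $s(N_j)$ are incongruent modulo $p_j$.** This is the control that cycles did not give. The second sentence follows from the first by Step 1. By Step 3, later stages play no role on $[N_j]$.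

*Monotone version.* Let $\mathcal M$ be the set of triangle-free graphs on $[N_j]$ with no subgraph isomorphic to a member of $\Phi_i$, for all $i<j$. If $\varepsilon_j=1$, we count the members of $\mathcal M$ not containing $F_j$. If $\varepsilon_j=0$, we count the members of $\mathcal M$ containing no $F_j+e$. Since each $F_j+e$ contains $F_j$, the first set is contained in the second. The difference consists of the $G\in\mathcal M$ that contain $F_j$ but no $F_j+e$. Such a $G$ has $N_j$ vertices, so its copy of $F_j$ is spanning. A further edge of $G$ would join a non-adjacent pair of this copy and give some $F_j+e$ in $G$. So $G\cong F_j$.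

Conversely, let $G\cong F_j$ on $[N_j]$. It is triangle-free by Step 2. For $i<j$, each member of $\Phi_i$ contains $F_i$, hence an odd cycle of length $k_i<k_j$, and by Step 2 there is none in $G$. So $G\in\mathcal M$. It contains $F_j$, and it contains no $F_j+e$, which has more edges. So $G$ lies in the difference.

*Hereditary version.* Let $\mathcal M$ be the set of graphs in $\mathcal B$ on $[N_j]$ with no induced $F_i$ for $i<j$, $\varepsilon_i=1$. The choices $\varepsilon_j=0$ and $\varepsilon_j=1$ differ by those $G\in\mathcal M$ that contain an induced $F_j$, which on $N_j$ vertices means $G\cong F_j$. Conversely, every copy of $F_j$ lies in $\mathcal B$, because $k_j\ge5$, and by Step 2 it contains no $F_i$ with $i<j$, since $F_i$ has an odd cycle of length $k_i<k_j$. So every copy of $F_j$ lies in $\mathcal M$ and in the difference. $\square$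

## Spoiling every period modulo every prime

**Step 5. The choice of the data.** The purpose is to violate, one at a time, all possible statements "$s$ has period $\pi$ modulo $p$ from $M$ on". Enumerate all triples $(p,M,\pi)$ with $p$ prime and $M,\pi\in\mathbb N^+$ as $R_1,R_2,\dots$. At stage $j$ let $R_j=(p,M,\pi)$. Put $p_j=p$, and let $k_j$ be the least odd integer $\ge5$ with
$$k_j>k_{j-1}\quad\text{and}\quad N_j>\max(N_{j-1},\,M+\pi),$$
ignoring the conditions with index $0$ when $j=1$. Such a $k_j$ exists because $N_{p,k}$ grows with $k$. Since $N_j-\pi<N_j$, Step 3 shows that $s(N_j-\pi)$ is already determined by the stages before $j$. By Step 4 the two values of $\varepsilon_j$ give two values of $s(N_j)$ that are incongruent modulo $p$. At most one of them is congruent to $s(N_j-\pi)$, so we can choose $\varepsilon_j$ with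
$$s(N_j)\not\equiv s(N_j-\pi)\pmod p. \tag{2}$$

**Step 6. Conclusion for every modulus.** Let $p$ be prime and $M,\pi\in\mathbb N^+$. By (2) at the stage handling $(p,M,\pi)$, the number $n=N_j-\pi>M$ satisfies $s(n+\pi)\not\equiv s(n)\pmod p$. So $s$ is not ultimately periodic modulo $p$, for any prime $p$. By Lemma 0 it is not ultimately periodic modulo any $m\ge2$, and so it satisfies no recurrence (1) modulo any $m\ge2$. This proves Theorem 1(a), and Theorem 1(b) except for the bound.

## The bound $(2n+5)^{n+1}$ and continuum many counting functions

**Step 7. The bound in (b).** We bound the number $|\mathcal B_n|$ of graphs in $\mathcal B$ on $[n]$; it is at least $Sp_{\mathcal C'}(n)$. A graph in $\mathcal B$ on $[n]$ is given by some $l\ge5$ and a map $\varphi:[n]\to\mathbb Z_l$, with $xy$ an edge if and only if $\varphi(x)-\varphi(y)=\pm1$. We show that $l$ can be taken small. Suppose $l>\max(5,2n)$. If no two cyclically consecutive elements of $\mathbb Z_l$ were missed by $\varphi$, at least $l/2>n$ elements would be hit, which is impossible. So some $c$ and $c+1$ are both missed. Delete $c+1$ from the cycle. Consecutive elements that are hit stay consecutive. The only new consecutive pair is $c,c+2$, and $c$ is not hit.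 So the same graph is represented with $l-1\ge5$ in place of $l$. Repeating this, we may take $5\le l\le2n+5$, and
$$|\mathcal B_n|\le\sum_{l=5}^{2n+5}l^{\,n}\le(2n+1)(2n+5)^n\le(2n+5)^{n+1}.$$

**Step 8. Continuum many classes.** The purpose is to make room for free choices. Use the odd stages for the requirements: stage $2i-1$ handles $R_i$ as in Step 5, taking for $\varepsilon_j$ the least suitable bit. At even stages put $p_j=2$, let $k_j$ be the least odd integer $\ge5$ with $k_j>k_{j-1}$ and $N_j>N_{j-1}$, and let $\varepsilon_j$ be a free bit. Steps 1–4, 6 and 7 apply unchanged. Take two different sequences of free bits, and let $j$ be the first even stage at which they differ. Everything chosen before stage $j$ is determined by the earlier free bits, so it agrees in both constructions, and so does $F_j$. By Step 4, the values of $s(N_j)$ differ modulo $2$. So different sequences of free bits give different counting functions, and there are continuum many such sequences. This proves (c) and completes the proof of Theorem 1. $\blacksquare$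

## Cellular graphs and Dickson's lemma

We turn to Theorem 2. In the opening example a $3$-cycle $\sigma$ reduced the count to the graphs fixed by $\sigma$, and the block could then be deleted, since it had no edges to the rest. For a general hereditary class a graph fixed by $\sigma$ may have edges between the block and the rest in many patterns. Deleting the block loses these patterns, so the fixed graphs are not counted by a value of $Sp_{\mathcal C}$, and no recursion results. Also, modulo $p^e$ with $e>1$ fixed points are not enough. The way around is to let many blocks rotate at once, and to show that all graphs with small orbits lie in one subclass that is tame enough for the Specker–Blatter theorem. The same congruence, read backward, then compares $\mathcal C$ with this subclass. First we describe the tame classes.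

**Definition (the class $T_\kappa$).** For $\kappa\ge1$ let $T_\kappa$ be the class of graphs $G$ for which there are a partition of $V(G)$ into nonempty cells, a labeling $\lambda:V(G)\to[\kappa]$ injective on each cell, a type in $[\kappa]$ for each cell, and $\{0,1\}$-valued functions $f,g$ such that for $u\ne v$:

* if $u,v$ lie in different cells, of types $\tau,\tau'$, then $uv$ is an edge if and only if $f(\tau,\lambda(u),\tau',\lambda(v))=1$;
* if $u,v$ lie in the same cell, of type $\tau$, then $uv$ is an edge if and only if $g(\tau,\lambda(u),\lambda(v))=1$.

Cells have at most $\kappa$ vertices, but there may be any number of cells. All matchings lie in $T_2$: the cells are the edges, with labels $1,2$, and the isolated vertices, with label $1$; there is one type, $f=0$ and $g=1$. The graph $K_{n,n}$ minus a perfect matching lies in $T_2$: the cells are the $n$ missing pairs, labeled $1$ and $2$ according to the side, with one type, $g=0$, and $f=1$ exactly when the labels differ. Blow-ups of $C_5$ by independent sets lie in $T_5$, with singleton cells typed by the part.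

The class $T_\kappa$ is hereditary: restrict the cells to the remaining vertices and discard the empty ones. Also $T_\kappa\subseteq T_{\kappa'}$ for $\kappa\le\kappa'$.

Recall that a quasi-order is a *well-quasi-order* if every infinite sequence $x_1,x_2,\dots$ has indices $i<j$ with $x_i\le x_j$. Then it has no infinite antichain. Dickson's lemma says that $\mathbb N^d$ with the componentwise order is a well-quasi-order.

**Lemma A.** (1) $T_\kappa$ is well-quasi-ordered by the induced subgraph relation.
(2) If $G-v\in T_\kappa$, then $G\in T_{\kappa'}$ with $\kappa'=\kappa2^\kappa+1$.
(3) If $\mathcal C$ is hereditary, then $\mathcal C\cap T_\kappa$ has finitely many minimal forbidden induced subgraphs; hence it is first-order definable and $Sp_{\mathcal C\cap T_\kappa}$ is MC-finite.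

*Proof.* (1) There are finitely many pairs $(f,g)$, so an infinite sequence in $T_\kappa$ has an infinite subsequence with the same pair. For a fixed pair, $G$ is determined up to isomorphism by the vector that counts, for each type $\tau$ and each nonempty $L\subseteq[\kappa]$, the cells of type $\tau$ with label set $L$. If the vector of $G$ is componentwise at most that of $G'$, choose in $G'$ that many cells of each kind. They induce a graph with the same pair $(f,g)$ and the same vector as $G$, so it is isomorphic to $G$. Hence $G$ is an induced subgraph of $G'$, and Dickson's lemma gives the claim.

(2) Give $v$ its own cell, with a new type and label $1$. Replace the type $\tau$ of every other cell by $(\tau,S)$, where $S\subseteq[\kappa]$ is the set of labels, in this cell, of neighbors of $v$. There are at most $\kappa2^\kappa+1$ types. Adjacency between two old vertices is determined as before, ignoring $S$. An old vertex with label $x$ in a cell of type $(\tau,S)$ is adjacent to $v$ if and only if $x\in S$.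

(3) If the class $\mathcal C\cap T_\kappa$ is empty, its counting function is $0$, the one-vertex graph is the only minimal forbidden graph, and nothing is left to prove. Otherwise it contains the one-vertex graph. A minimal forbidden graph $F$ then has at least two vertices, and $F-v\in\mathcal C\cap T_\kappa$ for every vertex $v$. So $F\in T_{\kappa'}$ by (2). Minimal forbidden graphs form an antichain for the induced subgraph relation, and by (1), applied to $T_{\kappa'}$, it is finite. A class with finitely many minimal forbidden induced subgraphs is first-order definable, and the Specker–Blatter theorem gives MC-finiteness. $\square$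

We shall twice need to discard superfluous separating elements.

**Pruning Lemma.** Let $\mathcal A$ be a set with $h\ge1$ elements, and let $\mathcal S$ be a finite family of functions on $\mathcal A$ that separates $\mathcal A$: any two distinct elements of $\mathcal A$ get different values under some member of $\mathcal S$. Then at most $h-1$ members of $\mathcal S$ already separate $\mathcal A$.

*Proof.* A set of functions partitions $\mathcal A$ into the classes on which all of them are constant. Go through $\mathcal S$ one member at a time, and keep a member only if it strictly refines the partition given by those already kept. Discarded members do not change the partition, so at the end we have the partition given by all of $\mathcal S$, into $h$ singletons. We started with one class, and each kept member increased the number of classes by at least one. So at most $h-1$ are kept. $\square$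

## Rotating all blocks at once

**Step 9. The group.** Its purpose is to reduce $Sp_{\mathcal C}(n)$ modulo $p^e$ to graphs with much symmetry. Assume that no graph in the hereditary class $\mathcal C$ contains a $(k,t)$-grid. Dropping one set $A_j$ turns a $(k+1,t)$-grid into a $(k,t)$-grid, so we may increase $k$ and assume $k\ge2$. Fix a prime $p$ and $e\ge1$. Put
$$r=p^{e-1},\qquad d=\text{the least nonnegative integer with }p^d\ge t,\qquad q=r\,p^d .$$
For each $n$ write $n=aq+b$ with $0\le b<q$. Partition $[n]$ into $a$ blocks $U$ of size $q$, each identified with $\mathbb Z_q$, and a remainder $X$ with $|X|=b$. Let $\sigma_U$ be the cyclic shift $x\mapsto x+1$ on $U$, fixing all other points. Let $A=\prod_U\langle\sigma_U\rangle$. This is an abelian group of order $q^a$, a power of $p$, and it acts on the graphs on $[n]$. Let $Y_n$ be the set of graphs on $[n]$ whose $A$-orbit has size less than $p^e$.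

Orbit sizes are powers of $p$, so an orbit outside $Y_n$ has size divisible by $p^e$. A class $\mathcal D$ closed under isomorphism contains each orbit entirely or not at all. Hence for every such $\mathcal D$
$$Sp_{\mathcal D}(n)\equiv|\mathcal D\cap Y_n|\pmod{p^e}. \tag{3}$$

**Lemma B.** There is $\kappa=\kappa(p,e,k,t)$ such that for all $n$ every $G\in\mathcal C\cap Y_n$ lies in $T_\kappa$.

**Step 10. Lemma B implies Theorem 2.** Here (3) is used twice. Lemma B says $\mathcal C\cap Y_n=(\mathcal C\cap T_\kappa)\cap Y_n$. By (3) for $\mathcal D=\mathcal C$ and for $\mathcal D=\mathcal C\cap T_\kappa$,
$$Sp_{\mathcal C}(n)\equiv|\mathcal C\cap Y_n|=|(\mathcal C\cap T_\kappa)\cap Y_n|\equiv Sp_{\mathcal C\cap T_\kappa}(n)\pmod{p^e}$$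
for all $n$, with the same $\kappa$ for all $n$. The right side is ultimately periodic modulo $p^e$ by Lemma A(3) and Lemma 0. As $p$ and $e$ were arbitrary, Lemma 0 shows that $Sp_{\mathcal C}$ is MC-finite.

## Grid-free graphs with small orbits have boundedly many types

It remains to prove Lemma B. Let $G\in\mathcal C\cap Y_n$. If $a=0$, then $G$ has fewer than $q$ vertices, and it lies in $T_q$, with singleton cells of distinct types. From now on $a\ge1$.

**Step 11. Adjacency between blocks is given by $r\times r$ matrices.** This turns a small orbit into structure. Let $Q\le A$ be the stabilizer of $G$. Then $[A:Q]$ is the orbit size, a power of $p$ less than $p^e$, so $[A:Q]\le r$. For each block $U$, the index $[\langle\sigma_U\rangle:\langle\sigma_U\rangle\cap Q]$ is at most $[A:Q]\le r$ and is a power of $p$, so it divides $r$. Therefore $\sigma_U^r\in Q$, that is, $\sigma_U^r$ is an automorphism of $G$.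

The orbits of $\sigma_U^r$ on $U\cong\mathbb Z_q$ are the residue classes modulo $r$, written $O_{U,i}$ for $i\in\mathbb Z_r$, each of size $q/r=p^d\ge t$. Since $\sigma_U^r$ fixes every point outside $U$, each vertex outside $U$ is adjacent to all or to none of $O_{U,i}$. Now let $U\ne W$ be blocks. If some $x\in O_{W,j}$ is adjacent to a vertex of $O_{U,i}$, it is adjacent to all of $O_{U,i}$, and then each vertex of $O_{U,i}$, being adjacent to $x$, is adjacent to all of $O_{W,j}$. So the pair $(O_{U,i},O_{W,j})$ is complete or empty. Put $\alpha_{U,W}(i,j)=1$ or $0$ accordingly. Then
$$\alpha_{U,W}(i,j)=\alpha_{W,U}(j,i). \tag{4}$$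

**Step 12. A separated family of blocks is small.** Here the missing grid enters. Call a pair $(\mathcal A,\mathcal S)$ of disjoint sets of blocks *separated* if for all distinct $U,U'\in\mathcal A$ there is $W\in\mathcal S$ with $\alpha_{U,W}\ne\alpha_{U',W}$. We claim that then
$$|\mathcal A|\le(k-1)^r. \tag{5}$$
For $i\in\mathbb Z_r$ and $U\in\mathcal A$ let $v_i(U)=(\alpha_{U,W}(i,j))_{W\in\mathcal S,\,j\in\mathbb Z_r}$. Suppose that for some $i$ there were $k$ blocks in $\mathcal A$ with distinct vectors $v_i$. Take their orbits $O_{U,i}$ as the sets $A_1,\dots,A_k$, and all $O_{W,j}$ with $W\in\mathcal S$, $j\in\mathbb Z_r$, as the sets $B$. All these sets are disjoint, each pair is complete or empty, and two different vectors differ at some $(W,j)$, where exactly one of the two pairs is complete. This is a $(k,p^d)$-grid, and passing to $t$-subsets gives a $(k,t)$-grid in $G\in\mathcal C$, a contradiction. So each $v_i$ takes at most $k-1$ values on $\mathcal A$. Since the pair is separated, $U\mapsto(v_i(U))_{i\in\mathbb Z_r}$ is injective on $\mathcal A$, and (5) follows.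

**Step 13. A maximum separated pair sorts the remaining blocks.** Since $a\ge1$, the pair $(\{U\},\emptyset)$ is separated for any block $U$. Choose a separated pair $(\mathcal A,\mathcal S)$ with $h=|\mathcal A|\ge1$ maximum. By the Pruning Lemma, applied to the functions $U\mapsto\alpha_{U,W}$ for $W\in\mathcal S$, we may assume $|\mathcal S|\le h-1$. Let $\mathcal R$ be the set of blocks outside $\mathcal A\cup\mathcal S$.

Say that $V\in\mathcal R$ agrees with $U\in\mathcal A$ if $\alpha_{V,W}=\alpha_{U,W}$ for all $W\in\mathcal S$. Each $V\in\mathcal R$ agrees with some $U\in\mathcal A$, since otherwise $(\mathcal A\cup\{V\},\mathcal S)$ would be separated with $h+1$ blocks. This $U$ is unique, because $\mathcal S$ separates $\mathcal A$. So $\mathcal R$ is partitioned into sets $\mathcal R_U$, $U\in\mathcal A$.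

**Step 14. Blocks in one $\mathcal R_U$ look alike from other blocks of $\mathcal R$.** The aim is to extend the agreement from $\mathcal S$ to $\mathcal R$. We claim: if $V\ne V'$ lie in $\mathcal R_U$ and $W\in\mathcal R\setminus\{V,V'\}$, then
$$\alpha_{V,W}=\alpha_{V',W}. \tag{6}$$
Suppose not, and consider the pair
$$\big((\mathcal A\setminus\{U\})\cup\{V,V'\},\ \mathcal S\cup\{W\}\big).$$
Its two sets are disjoint. It is separated: $V,V'$ are separated by $W$; two blocks of $\mathcal A\setminus\{U\}$ are separated by $\mathcal S$; and $V$, which agrees with $U$ on $\mathcal S$, is separated by $\mathcal S$ from each block of $\mathcal A\setminus\{U\}$, as $U$ is, and likewise $V'$. But its first set has $h+1$ blocks, contradicting the maximality of $h$.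

**Step 15. Between large parts, the matrix depends only on the parts.** This provides the function $f$ of a cellular graph. Let $\mathcal R'$ be the union of those $\mathcal R_U$ with $|\mathcal R_U|\ge3$. We claim that for distinct $V,W\in\mathcal R'$ with $V\in\mathcal R_U$ and $W\in\mathcal R_{U'}$, the matrix $\alpha_{V,W}$ depends only on $(U,U')$. By (6), replacing the first block $V$ by another block $V'\ne W$ of the same part does not change the matrix. By (4) and (6), the same holds for the second coordinate. So we may change one coordinate at a time within its part, as long as the two coordinates stay distinct.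

If $U\ne U'$, the two parts are disjoint, so the coordinates are always distinct, and every pair in $\mathcal R_U\times\mathcal R_{U'}$ is reached from every other.

If $U=U'$, let $(V,W)$ and $(V_1,W_1)$ be ordered pairs of distinct elements of $\mathcal R_U$. If $V_1\ne W$, go $(V,W)\to(V_1,W)\to(V_1,W_1)$. If $V_1=W$ and $W_1\ne V$, go $(V,W)\to(V,W_1)\to(V_1,W_1)$. The remaining case is $(V_1,W_1)=(W,V)$. Since $|\mathcal R_U|\ge3$, there is $V'\in\mathcal R_U$ different from $V$ and $W$, and we go
$$(V,W)\to(V',W)\to(V',V)\to(W,V).$$

**Step 16. The cells.** Now everything is collected into one cellular description. Let $E$ be the union of $X$ and all blocks not in $\mathcal R'$. These blocks are those of $\mathcal A$, those of $\mathcal S$, and those in parts $\mathcal R_U$ with at most two blocks. With (5),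
$$|E|\le q+q(h+h+2h)\le q\big(1+4(k-1)^r\big).$$
Take as cells the blocks of $\mathcal R'$, labeled by their identification with $\mathbb Z_q$, and the singletons of $E$, each with its own type. Let the type of $V\in\mathcal R'$ consist of three pieces of information: the $U$ with $V\in\mathcal R_U$; the graph induced by $G$ on $V\cong\mathbb Z_q$; and the adjacencies between $V\cong\mathbb Z_q$ and the vertices of $E$. Adjacency is determined by types and labels:

* inside a block $V\in\mathcal R'$, by the second piece of its type and the two labels;
* between $V\in\mathcal R_U$ and $W\in\mathcal R_{U'}$, distinct blocks of $\mathcal R'$, by the matrix belonging to $(U,U')$ in Step 15 and the two labels modulo $r$;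
* between $V\in\mathcal R'$ and a vertex of $E$, by the third piece of the type of $V$, the label in $V$, and the type of the singleton;
* between two vertices of $E$, by their types.

The labels are $q$ in number, and the number of types is at most
$$h\,2^{q^2}\,2^{q|E|}+|E| .$$
By (5) and the bound on $|E|$, this is bounded in terms of $p,e,k,t$, although $h$ and $E$ depend on $G$. So $G\in T_\kappa$ for some $\kappa\ge q$ depending only on $p,e,k,t$. Since $\kappa\ge q$, this also covers the case $a=0$. This proves Lemma B, and with Step 10, Theorem 2. $\blacksquare$

## The thresholds $2^{\lfloor n^2/4\rfloor}$ and $n^{(1-o(1))n}$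

**Step 17. Corollary 3(a).** We show that a monotone class omitting a bipartite graph has no $(2,t)$-grid for some $t$. Let $\mathcal C$ be monotone and $H\notin\mathcal C$ bipartite. Choose $t$ with $H\subseteq K_{t,t}$. No graph in $\mathcal C$ contains $K_{t,t}$ as a subgraph, since it would contain $H$. As noted above, a $(2,t)$-grid contains $K_{t,t}$: for some $i$ exactly one of $(A_1,B_i),(A_2,B_i)$ is complete. So no graph in $\mathcal C$ contains a $(2,t)$-grid, and Theorem 2 shows that $\mathcal C$ is MC-finite.

Hence a non-MC-finite monotone class contains all bipartite graphs. Fix a partition of $[n]$ into parts of sizes $\lfloor n/2\rfloor$ and $\lceil n/2\rceil$. The graphs with all edges between the two parts number $2^{\lfloor n/2\rfloor\lceil n/2\rceil}=2^{\lfloor n^2/4\rfloor}$, and this is a lower bound for $Sp_{\mathcal C}(n)$.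

For the upper bound, the class of Theorem 1(a) consists of triangle-free graphs. By Erdős–Kleitman–Rothschild (*Asymptotic enumeration of $K_n$-free graphs*, 1976), the number of labeled triangle-free graphs on $[n]$ is $(1+o(1))$ times the number of labeled bipartite graphs on $[n]$. The latter is at most $2^n\cdot2^{n^2/4}$: choose one of the parts, then the edges between the parts, of which there are at most $n^2/4$ possible.

**Step 18. A $(k,n)$-grid produces at least $k^{n-k+1}$ graphs on $[n]$.** This is the counting half of (b). Let $\mathcal C$ be hereditary, $1\le k\le n$, and suppose some $G\in\mathcal C$ contains a $(k,n)$-grid. Apply the Pruning Lemma to the index set $\{1,\dots,k\}$ and the functions that send $j$ to $1$ if $(A_j,B_i)$ is complete and to $0$ otherwise. So we may keep only $\ell\le k-1$ of the sets $B_i$, say $B_1,\dots,B_\ell$. Choose $b_i\in B_i$. Note $\ell<n$. For each map $f:[n]\setminus[\ell]\to[k]$ choose an injection $\varphi_f:[n]\to V(G)$ with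
$$\varphi_f(i)=b_i\ \ (i\le\ell),\qquad \varphi_f(x)\in A_{f(x)}\ \ (x>\ell).$$
This is possible because the sets are disjoint and $|A_j|=n$. Let $G_f$ be the graph on $[n]$ in which $xy$ is an edge if and only if $\varphi_f(x)\varphi_f(y)$ is an edge of $G$. It is isomorphic to an induced subgraph of $G$, so $G_f\in\mathcal C$. For $x>\ell$, the neighbors of $x$ in $[\ell]$ are the $i$ with $(A_{f(x)},B_i)$ complete, and by the grid property they determine $f(x)$. So the graphs $G_f$ are distinct, and
$$Sp_{\mathcal C}(n)\ge k^{n-\ell}\ge k^{n-k+1}. \tag{7}$$

**Step 19. Corollary 3(b).** If $Sp_{\mathcal C}(n)<k^{n-k+1}$ for one pair $1\le k\le n$, then by (7) no graph in $\mathcal C$ contains a $(k,n)$-grid. Theorem 2, with $t=n$, shows that $\mathcal C$ is MC-finite.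

Now let $\mathcal C$ be hereditary and not MC-finite. Then $Sp_{\mathcal C}(n)\ge k^{n-k+1}$ for all $1\le k\le n$. For $n\ge3$ take $k=\lceil n/\log n\rceil\le n$, with the natural logarithm. Since $k<n/\log n+1$, we have $n-k+1>n-n/\log n$, and $\log k\ge\log n-\log\log n$. Hence
$$\log Sp_{\mathcal C}(n)\ge\Big(n-\frac n{\log n}\Big)(\log n-\log\log n)=n\log n\Big(1-\frac1{\log n}\Big)\Big(1-\frac{\log\log n}{\log n}\Big)=(1-o(1))\,n\log n,$$
that is, $Sp_{\mathcal C}(n)\ge n^{(1-o(1))n}$. For the class of Theorem 1(b), $\log Sp_{\mathcal C'}(n)\le(n+1)\log(2n+5)=(1+o(1))\,n\log n$, which is the stated upper bound. $\blacksquare$
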